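# Free groups of toral automorphisms that are mixing of order three

## Two hyperbolic matrices acting on binary cubic forms

Take the two matrices
$$a=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad b=\begin{pmatrix}3&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&1\\0&1\end{pmatrix}a\begin{pmatrix}1&1\\0&1\end{pmatrix}^{-1}.$$
Both have determinant $1$ and trace $3$, so both have eigenvalues $\lambda^{\pm1}$ with $\lambda=\frac{3+\sqrt5}2$. For a large integer $N$ we look at the group $\Gamma=\langle a^N,b^N\rangle\subset\mathrm{SL}(2,\mathbb Z)$. We do not use its action on $\mathbb Z^2$. We use its action on integral binary cubic forms.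

For $k\ge1$ let $V_k\cong\mathbb Z^{k+1}$ be the lattice of binary forms of degree $k$ in $X,Y$ with integer coefficients. A matrix $g\in\mathrm{SL}(2,\mathbb Z)$ acts by
$$(gf)(z)=f(g^{-1}z),\qquad z=\begin{pmatrix}X\\Y\end{pmatrix}.$$
For $p\in\mathbb P^1(\mathbb C)$ let $\ell_p$ be a nonzero linear form that vanishes at $p$, with real coefficients if $p$ is real. In the coordinate $z=[z:1]$ one may take $\ell_z=X-zY$ and $\ell_\infty=Y$. Since $\ell_p(g^{-1}z)$ vanishes at $gp$, we have $g\ell_p\propto\ell_{gp}$: the group moves the roots of a form. For example $a^{-1}(X,Y)^T=(X-Y,\,-X+2Y)^T$, so $aX=X-Y$. The root $0$ of $X$ has moved to $a\cdot0=1$.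

On $\mathbb P^1(\mathbb R)$ the fixed points of $a$ solve $z^2-z-1=0$ and those of $b$ are their translates by $1$. We get four points
$$p,p'=\tfrac{1\pm\sqrt5}2,\qquad q=p+1,\quad q'=p'+1,\qquad \frac{(p-q)(p'-q')}{(p-q')(p'-q)}=\frac{1}{(\sqrt5-1)(-\sqrt5-1)}=-\frac14 .$$
Under reordering of the four points the cross-ratio takes the values $-\frac14,-4,\frac54,\frac45,5,\frac15$. None of them is $-1$, $2$ or $\frac12$, and the proof will use this.

Here is what the construction is for. Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ with normalized Haar measure $m$, and let $\mathrm{Aut}(\mathbb T^d)\cong\mathrm{GL}(d,\mathbb Z)$ be the group of continuous automorphisms. Each of them preserves $m$.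

**Definition.** A subgroup $\Gamma\subset\mathrm{Aut}(\mathbb T^d)$ is *mixing of order $k$* $(k\ge2)$ if for all measurable $B_1,\dots,B_k\subset\mathbb T^d$
$$m\big(\gamma_1^{-1}(B_1)\cap\cdots\cap\gamma_k^{-1}(B_k)\big)\to m(B_1)\cdots m(B_k)$$
as $\gamma_1,\dots,\gamma_k\in\Gamma$ vary so that $\gamma_i\gamma_j^{-1}\to\infty$ in $\Gamma$ for all $i\ne j$. Mixing means mixing of order $2$.

A sequence in a countable group tends to $\infty$ if it eventually leaves every finite set. As $\Gamma$ is countable, the limit in the definition may be tested on sequences $\gamma_i=\gamma_i^{(m)}$.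

Bergelson and Gorodnik ("Ergodicity and mixing of noncommuting epimorphisms", arXiv:math/0512587, 2005) record two facts: $\mathrm{Aut}(\mathbb T^2)$ contains no free nonabelian subgroup that is mixing of order $3$, and for some $d$ there are free nonabelian subgroups of $\mathrm{Aut}(\mathbb T^d)$ that are mixing but not mixing of order $3$. They ask whether $\mathrm{Aut}(\mathbb T^d)$ contains, for some $d\ge3$, a free nonabelian subgroup that is mixing of order $3$. The answer is yes, and $d=4$ suffices.

**Theorem 1.** For every even $d\ge4$ there is a free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ that is mixing of order $3$. For $d=4$ and all large $N$, the group $\langle a^N,b^N\rangle\subset\mathrm{SL}(2,\mathbb Z)$ above, acting on the dual group $\mathbb Z^4$ as on integral binary cubic forms, gives such a subgroup.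

**Theorem 2.** For every $n\ge2$ there is a free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^{n^2})$ that is mixing of order $n$ but not of order $n+1$.

**Theorem 3.** No free nonabelian subgroup of $\mathrm{Aut}(\mathbb T^d)$ is mixing of order $d+1$.

**Corollary 4.** Let $\mathcal D_r$ $(r\ge2)$ be the set of $d$ such that $\mathrm{Aut}(\mathbb T^d)$ has a free nonabelian subgroup mixing of order $r$. Then $\mathcal D_r$ is closed under addition, contains no $d<r$, contains $n^2$ for all $n\ge r$, and hence contains all sufficiently large $d$. Moreover $\mathcal D_3\supset\{4,6,8,9,10\}\cup\{d\ge12\}$ and $1,2\notin\mathcal D_3$.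

These arguments do not decide whether $3,5,7,11\in\mathcal D_3$. The proofs of Theorems 1 and 3 use nothing beyond basic facts. Theorem 2 uses a few standard theorems, named where they enter, and Theorem 1 does not depend on it.

## Characters turn mixing into vanishing sums

The first step removes the measure theory.

**Definition.** A subgroup $\Delta\le\mathrm{GL}(d,\mathbb Z)$ is *$r$-good* if there are **no** $2\le s\le r$, nonzero $x_1,\dots,x_s\in\mathbb Z^d$ and sequences $g_i=g_i^{(m)}\in\Delta$ with $g_i^{-1}g_j\to\infty$ for $i\ne j$ and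
$$\sum_{i=1}^sg_ix_i=0\quad\text{for all }m.\tag{1}$$

For example, $\langle a\rangle\subset\mathrm{GL}(2,\mathbb Z)$ is $2$-good. A two-term relation would read $a^{n_m}x_1=-x_2$ with $|n_m|\to\infty$. The eigenlines of $a$ are irrational, so a nonzero integer vector has nonzero components along both of them, and hence $\|a^{n}x_1\|\to\infty$ as $|n|\to\infty$.

**Lemma 5.** If $\Delta$ is infinite, then $\Gamma=\{g^T:g\in\Delta\}$ is mixing of order $r$ if and only if $\Delta$ is $r$-good. Also $\Gamma\cong\Delta$.

*Proof.* **Step 1: from sets to characters.** With $f_i=1_{B_i}$ we have $m(\bigcap\gamma_i^{-1}B_i)=\int\prod_if_i\circ\gamma_i\,dm$. For bounded $f_i,p_i$, replace the factors one at a time, and use Hölder's inequality with all exponents equal to $r$ and the invariance of $m$: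
$$\Big|\int\prod_if_i\circ\gamma_i-\int\prod_ip_i\circ\gamma_i\Big|\le\sum_i\|f_i-p_i\|_r\prod_{j<i}\|p_j\|_r\prod_{j>i}\|f_j\|_r ,$$
uniformly in the $\gamma_i$. Since $|\int f|\le\|f\|_r$, the same bound holds for $|\prod\int f_i-\prod\int p_i|$. So the statement $\int\prod f_i\circ\gamma_i\to\prod\int f_i$ passes from any $L^r$-dense linear space of bounded functions to all bounded functions. Simple functions and trigonometric polynomials are both $L^r$-dense. By multilinearity, the statement for sets is the statement for simple functions, and the statement for the characters $\chi_x(t)=e^{2\pi i\langle x,t\rangle}$, $x\in\mathbb Z^d$, is the statement for trigonometric polynomials. Hence mixing of order $r$ is equivalent to $\int\prod\chi_{x_i}\circ\gamma_i\to\prod\int\chi_{x_i}$ for all $x_1,\dots,x_r\in\mathbb Z^d$.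

**Step 2: computing with characters.** Since $\chi_x\circ\gamma=\chi_{\gamma^Tx}$, the left side is $1$ if $\sum\gamma_i^Tx_i=0$ and $0$ otherwise. The right side is $1$ if all $x_i=0$, when the left side is $1$ too, and $0$ otherwise. Put $g_i=\gamma_i^T\in\Delta$. Then $(\gamma_i\gamma_j^{-1})^T=g_j^{-1}g_i$. So mixing of order $r$ fails if and only if, after passing to a subsequence, there are $(x_1,\dots,x_r)\ne0$ and sequences with $g_j^{-1}g_i\to\infty$ $(i\ne j)$ and $\sum_{i=1}^rg_ix_i=0$ for all $m$.

**Step 3: zero terms.** Terms with $x_i=0$ may be dropped. At least two terms then remain, since a single nonzero term $g_ix_i$ cannot vanish. Conversely, a relation (1) with $s<r$ terms extends to $r$ terms with $x_i=0$ for $i>s$: as $\Delta$ is infinite, we can choose the further $g_i^{(m)}$ so far away that all $g_j^{-1}g_i$ still tend to $\infty$. The isomorphism is $g\mapsto(g^{-1})^T$. $\square$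

If $\Delta'\le\Delta$ and $\Delta$ is $r$-good, then so is $\Delta'$. A free nonabelian group contains a free group of rank $2$, so only rank $2$ matters.

## Conjugates of one matrix and the bound $d+1$

Try small $d$. For $d=1$ the group $\mathrm{GL}(1,\mathbb Z)=\{\pm1\}$ contains no free nonabelian subgroup. For $d=2$ let $g,h$ be non-commuting elements of a free $\Delta\le\mathrm{GL}(2,\mathbb Z)$. The conjugates $u_m=h^mgh^{-m}$ all have the same trace and determinant, so by Cayley–Hamilton
$$u_m^2x-\mathrm{tr}(g)\,u_mx+\det(g)\,x=0$$
for one fixed $x\ne0$ and all $m$. This is a relation of the forbidden kind with at most three terms, provided that $u_m$ and $u_m^2$ tend to $\infty$. The same argument works in every dimension.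

*Proof of Theorem 3.* Let $\Delta=\{\gamma^T:\gamma\in\Gamma\}$ be free nonabelian in $\mathrm{GL}(d,\mathbb Z)$, take non-commuting $g,h\in\Delta$ and put $u_m=h^mgh^{-m}$.

**Step 1: $u_m^l\to\infty$ for each $l\ne0$.** It suffices that the elements $u_m^l=h^mg^lh^{-m}$ $(m\ge1)$ are pairwise distinct. If two agree, then some $h^e$, $e\ne0$, commutes with $g^l$. In a free group the centralizer of a nontrivial element is infinite cyclic. So the centralizer of $g^l$ is some $\langle c\rangle$, it contains $g$, and $h^e=c^f$ with $f\ne0$ (there is no torsion). Now $h$ and $c$ both centralize $c^f$, whose centralizer is cyclic, so $h$ commutes with $c$ and hence with $g$. This is a contradiction.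

**Step 2: the relation.** Let $\sum_{j=0}^dc_jX^j$ be the characteristic polynomial of $g$. It annihilates every $u_m$, so
$$\sum_{j=0}^du_m^j(c_jx)=0\quad\text{for all }m\text{ and any fixed }0\ne x\in\mathbb Z^d.$$
Here $c_d=1$ and $c_0=\pm1$, and $(u_m^i)^{-1}u_m^j=u_m^{j-i}\to\infty$ for $i\ne j$. After zero coefficients are dropped, at least two and at most $d+1$ terms remain. So $\Delta$ is not $(d+1)$-good, and Lemma 5 gives the theorem. $\blacksquare$

For $d=2$ this says that order $3$ is impossible. So we need a representation of a free group in dimension at least $3$. The lattices $V_k$ are natural candidates, and two tests show what to avoid.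

If $k$ is even, every hyperbolic $\gamma=\begin{pmatrix}\alpha&\beta\\\gamma'&\delta\end{pmatrix}\in\mathrm{SL}(2,\mathbb Z)$ fixes a nonzero form. Its fixed points are the roots of $\gamma'X^2+(\delta-\alpha)XY-\beta Y^2$, and $\gamma$ multiplies $\ell_P,\ell_{P'}$ for the two fixed points by mutually inverse factors, so it fixes this quadratic form and its $\frac k2$-th power $x$. Then $\gamma^mx-x=0$ is a two-term relation, and even order $2$ fails. So $k$ will be odd. Also, $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ acts by $f(X,Y)\mapsto f(X-Y,Y)$ and fixes $Y^k$. So the group must not contain such elements.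

## Leading terms of a three-term relation

Let $k\ge3$ be odd and suppose $g_1x_1+g_2x_2+g_3x_3=0$ as in (1). A sensible first attempt: multiply by a common $v^{-1}$ so that the $h_i=v^{-1}g_i$ point in different directions of the free group, divide by the largest norm, and pass to the limit. When $h\in\Gamma$ is large, it moves almost all of $\mathbb P^1$ close to a single point $L$. The roots of $hx$ are the images of the roots of $x$, so we expect $hx/\|hx\|$ to approach a multiple of $\ell_L^k$. Powers $\ell_{L_1}^k,\ell_{L_2}^k,\ell_{L_3}^k$ with distinct $L_i$ are linearly independent for $k\ge2$. That would be a contradiction.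

The attempt stops at the word "almost". A large $h$ repels one point $\eta$, and if $\eta$ is a root of $x$, that root does not go to $L$. This happens. The form $Q=X^2-XY-Y^2=\ell_p\ell_{p'}$ is fixed by $a$, so with Fibonacci numbers $F_1=F_2=1$
$$a^m(QX)=Q\cdot a^mX=Q\cdot(F_{2m-1}X-F_{2m}Y).$$
(The formula for $a^mX$ follows by induction from $aX=X-Y$, $aY=-X+2Y$.) Since $F_{2m}/F_{2m-1}\to p$, the normalized limit is a multiple of $Q\,\ell_p=\ell_p^2\ell_{p'}$, and not of $\ell_p^3$.

The way past this is to accept limits with two roots. We will show that every limit has the shape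
$$y\propto\ell_L^{k-\mu}\,\ell_M^{\mu},\qquad 0\le\mu\le\tfrac{k-1}2,\tag{2}$$
with $L$ and $M$ close to the four points $p,p',q,q'$, and then prove that three such forms are independent. Three things are needed:

1. independence of three forms (2) with $L,M$ in a four-point set;
2. the bound on $\mu$, which comes from an irrationality statement about $\eta$;
3. control of the extra root $M$, which comes from ping-pong.

Independence can fail. For the four points $0,\infty,1,-1$,
$$\ell_1^2\ell_{-1}=(X-Y)(X^2-Y^2)=X^2(X-Y)-Y^2(X-Y)=\ell_0^2\ell_1-\ell_\infty^2\ell_1 .$$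
These four points have cross-ratio in $\{-1,2,\frac12\}$. The next section shows that this is the only obstruction for $k=3$, and this is why $a,b$ were chosen with cross-ratio $-\frac14$.

## Independence of three forms supported on four points

**Lemma 6 (Mason–Stothers).** Let $F_1+F_2+F_3=0$ with $F_i$ pairwise coprime nonzero complex binary forms of degree $m\ge1$. Then $F_1F_2F_3$ has at least $m+2$ distinct zeros in $\mathbb P^1(\mathbb C)$.

*Proof.* Let $W=\partial_XF_1\,\partial_YF_2-\partial_YF_1\,\partial_XF_2$. By Euler's identity $Y\partial_YF_i=mF_i-X\partial_XF_i$, so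
$$YW=m\,(F_2\,\partial_XF_1-F_1\,\partial_XF_2)=mF_2^2\,\partial_X(F_1/F_2).$$
If $W=0$, then $F_1/F_2$ depends on $Y$ only. Being homogeneous of degree $0$ it is constant, which is impossible for coprime forms of degree $m\ge1$. So $W\ne0$, of degree $2m-2$. Since $F_3=-F_1-F_2$, any two of the $F_i$ give the same $W$ up to sign. If $\ell^e$ divides some $F_i$ for a linear form $\ell$, then $\ell^{e-1}$ divides both partial derivatives of $F_i$, hence $W$. The zeros of different $F_i$ are distinct, so adding up the orders $e-1$ gives $3m-\#\{\text{zeros}\}\le2m-2$. $\square$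

**Lemma 7.** Let $S\subset\mathbb P^1(\mathbb R)$, $|S|=4$, and let $k\ge3$ be odd. If $k=3$, assume that the cross-ratio of $S$ (in any order) is not in $\{-1,2,\frac12\}$. Let $L_1,L_2,L_3\in S$ be distinct, $M_i\in S$ and $0\le\mu_i\le\frac{k-1}2$. Then the forms $f_i=\ell_{L_i}^{k-\mu_i}\ell_{M_i}^{\mu_i}$, $i=1,2,3$, are linearly independent.

*Proof.* **Step 1: reduction to coprime forms.** Let $a_i=\mathrm{ord}_{L_i}f_i\ge k-\mu_i\ge\frac{k+1}2$. For $j\ne i$, only the factor $\ell_{M_j}$ of $f_j$ can vanish at $L_i$, so $\mathrm{ord}_{L_i}f_j\le\mu_j\le\frac{k-1}2<a_i$. In particular no two $f_i$ are proportional. Suppose $\sum c_if_i=0$, not all $c_i=0$. Then all $c_i\ne0$. Let $G=\gcd(f_1,f_2,f_3)$ and $F_i=c_if_i/G$, so $F_1+F_2+F_3=0$. The $F_i$ are pairwise coprime, because a common root of two is a root of the third.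

**Step 2: the degree $m$ of the $F_i$ is $1$ or $2$.** As $\mathrm{ord}_{L_i}G\le\frac{k-1}2<a_i$, we have $\ell_{L_i}\mid F_i$ and $m\ge1$. All zeros of the $F_i$ lie in $S$, so Lemma 6 gives $m+2\le4$. Note also that $G\mid f_1$, so $G$ has at most two distinct roots.

**Step 3: the cases where $G$ has too many roots.** If $m=1$, then $F_i\propto\ell_{L_i}$ and $\mathrm{ord}_{L_i}G=a_i-1\ge1$ for $i=1,2,3$. If $m=2$ and $k\ge5$, then $\mathrm{ord}_{L_i}G\ge a_i-2\ge1$ for $i=1,2,3$. In both cases $G$ has three roots, a contradiction.

**Step 4: the case $m=2$, $k=3$.** Now $\mu_i\le1$ and $G=\ell_P$ is linear, with $P\in S$. Suppose $P\notin\{L_1,L_2,L_3\}$. As $\ell_P\mid f_i$, we get $M_i=P$, $\mu_i=1$ and $F_i\propto\ell_{L_i}^2$ for all $i$. But the squares of three pairwise non-proportional binary linear forms are independent (a Vandermonde determinant). So $P$ is some $L_i$, say $P=L_1$; the other two cases are the same. As $\ell_{L_1}$ divides $f_2$ and $f_3$, we get $M_2=M_3=L_1$, $\mu_2=\mu_3=1$, $F_2\propto\ell_{L_2}^2$ and $F_3\propto\ell_{L_3}^2$. Also $F_1\propto f_1/\ell_{L_1}\propto\ell_{L_1}\ell_M$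 with $M\in S$ (namely $M=L_1$ if $\mu_1=0$, and $M=M_1$ if $\mu_1=1$). Therefore
$$\ell_{L_1}\ell_M=\alpha\,\ell_{L_2}^2+\beta\,\ell_{L_3}^2,\qquad\alpha\beta\ne0 .$$
In a coordinate with $L_2=0$, $L_3=\infty$ the right side is a combination of $X^2$ and $Y^2$ with both coefficients nonzero, so its roots $L_1,M$ are $\pm z$ with $z\ne0,\infty$. Hence $M\ne L_1,L_2,L_3$ and $S=\{0,\infty,z,-z\}$, a set with cross-ratio $-1$ in a suitable order. This was excluded. $\square$

## Ping-pong arcs around the four fixed points

Fix an odd $k\ge3$. Let $S=\{p,p',q,q'\}$. For a *letter* $s\in\{a,a^{-1},b,b^{-1}\}$ let $s^+\in S$ be its attracting fixed point on $\mathbb P^1(\mathbb R)$. Its repelling one is $(s^{-1})^+$. This section chooses the arcs and the exponent $N$.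

**Choice of arcs.** Linear independence is an open condition, and Lemma 7 for our $S$ involves finitely many choices of $L_i,M_i,\mu_i$. So we may choose pairwise disjoint closed arcs $I(s)$, neighborhoods of the $s^+$, with $\bigcup_sI(s)\ne\mathbb P^1(\mathbb R)$ and such that the following holds: for distinct letters $s_1,s_2,s_3$, points $L_i\in I(s_i)$ and $M_i\in\bigcup_sI(s)$, and $0\le\mu_i\le\frac{k-1}2$,
$$\text{the forms }\ell_{L_i}^{k-\mu_i}\ell_{M_i}^{\mu_i}\ (i=1,2,3)\text{ are linearly independent.}\tag{3}$$
In particular two such forms belonging to two distinct letters are independent: add a form for a third letter.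

**Choice of $N$.** Write $u\in\mathbb R^2$ as $u=u_++u_-$ in eigenvectors of $s$ for $\lambda,\lambda^{-1}$. On unit vectors with $[u]$ outside the interior of $I(s^{-1})$, the component $u_+$ does not vanish. By compactness $\|u_+\|\ge c\|u\|$ whenever $[u]\notin I(s^{-1})$, with $c>0$ depending only on the arcs. So $s^Nu=\lambda^N(u_++\lambda^{-2N}u_-)$ has norm at least $c'\lambda^N\|u\|$ for large $N$, and $[s^Nu]\to s^+$ uniformly in such $u$. Hence for all large $N$ and all letters, writing $\hat s=s^N$,
$$\hat s\big(\mathbb P^1(\mathbb R)\setminus I(s^{-1})\big)\subset I(s),\tag{4}$$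
$$\|\hat su\|\ge2\|u\|\quad\text{whenever }[u]\notin I(s^{-1}).\tag{5}$$
Fix such an $N$ and let $\Gamma=\langle a^N,b^N\rangle$.

**Freeness.** Let $h=\hat s_1\cdots\hat s_l$ be a nonempty reduced word and $P\notin I(s_l^{-1})$. By (4), $\hat s_lP\in I(s_l)$. As $s_l\ne s_{l-1}^{-1}$ and the arcs are disjoint, this point is outside $I(s_{l-1}^{-1})$, and we continue. So
$$P\notin I(s_l^{-1})\ \Longrightarrow\ hP\in I(s_1).\tag{6}$$
With $P\notin\bigcup_sI(s)$ this gives $hP\ne P$, so $h\ne1$. Thus $\Gamma$ is free on $a^N,b^N$. We call $s_1,\dots,s_l$ the letters of $h$ and $l$ its length.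

## Limits of large group elements and the irrationality of the repelled direction

Let $h_m\in\Gamma$, $h_m\to\infty$. The entries are integers, so $\|h_m\|\to\infty$ (Frobenius norm). After passing to a subsequence, $h_m/\|h_m\|\to T$, and the first letter $s$ and the last letter $t$ of $h_m$ are constant. Here $\|T\|=1$ and $\det T=\lim\|h_m\|^{-2}=0$, so $T$ has rank one. Put $L=\operatorname{im}T$ and $\eta=\ker T$, points of $\mathbb P^1(\mathbb R)$. Then
$$h_mP\to L\quad\text{for all }P\in\mathbb P^1(\mathbb C)\setminus\{\eta\}.\tag{7}$$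
For the inverses, $h_m^{-1}=\operatorname{adj}h_m$ has the same Frobenius norm, so $h_m^{-1}/\|h_m^{-1}\|\to\operatorname{adj}T$. From $T\operatorname{adj}T=\operatorname{adj}T\cdot T=0$ we see that $\operatorname{adj}T$ has image $\eta$ and kernel $L$.

For example, for $h_m=\hat a^m$ we get $L=p$ and $\eta=p'$.

**Lemma 8.** For sequences as above the following hold.

**(a)** $L\in I(s)$ and $\eta\in I(t^{-1})$.

**(b)** $h_m\eta\in\bigcup_sI(s)$ for all $m$.

**(c)** $\eta\notin\mathbb P^1(\mathbb Q)$; that is, $Tw\ne0$ for all $w\in\mathbb Z^2\setminus0$.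

**(d)** Stabilizers in $\Gamma$ of nonzero $x\in V_k$ are trivial, and $\|h_mx\|\to\infty$ whenever $h_m\to\infty$ in $\Gamma$ and $0\ne x\in V_k$. In particular $\Gamma$ acts faithfully on $V_k$.

**(e)** Let $0\ne x\in V_k$ and $h_m\to\infty$ with first letter $s$. On a subsequence $h_mx/\|h_mx\|\to y\propto\ell_L^{k-\mu}\ell_M^\mu$ with $L\in I(s)$, $M\in\bigcup_{s'}I(s')$ and $0\le\mu\le\frac{k-1}2$.

*Proof of (a): locating $L$ and $\eta$.* The complement of $\bigcup_sI(s)$ is open and nonempty, so there is a real $P\notin I(t^{-1})\cup\{\eta\}$. By (6), $h_mP\in I(s)$. By (7), $h_mP\to L$. As $I(s)$ is closed, $L\in I(s)$. For the second claim apply this to $h_m^{-1}$, whose first letter is $t^{-1}$ and whose limit has image $\eta$.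

*Proof of (b): controlling the root that stays behind.* Choose $P_0\in\mathbb P^1(\mathbb R)\setminus\bigcup I(s)$. Then $P_0\ne L$ by (a), so $h_n^{-1}P_0\to\eta$ as $n\to\infty$. Hence $h_m\eta=\lim_nh_mh_n^{-1}P_0$. For $n$ large $h_mh_n^{-1}\ne1$, and (6) gives $h_mh_n^{-1}P_0\in\bigcup I(s)$, a closed set.

*Proof of (c): no nonzero integer vector is killed by $T$.* The idea is to replace $w$ by a shortest vector in its orbit. Choose $\gamma_0\in\Gamma$ with $\|\gamma_0w\|$ minimal in $\Gamma w$, and put $w_0=\gamma_0w$, $h_m'=h_m\gamma_0^{-1}$. Then $h_m'w_0=h_mw$, and $\|h_m'\|/\|h_m\|$ stays between positive constants. On a subsequence this ratio converges and $h_m'/\|h_m'\|\to T_0$, so $Tw$ is a positive multiple of $T_0w_0$. We must show $T_0w_0\ne0$. As $h_m'\to\infty$, the lengths tend to $\infty$, so we may assume that the $h_m'$ have length at least $2$, constant last letter $t$ and constant second-to-last letter $t'\ne t^{-1}$. By (a), $\ker T_0\in I(t^{-1})$.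

If $[w_0]\notin I(t^{-1})$, then $T_0w_0\ne0$ and we are done. Suppose $[w_0]\in I(t^{-1})$, and let $u=\hat tw_0\in\Gamma w$, so $\|u\|\ge\|w_0\|$ by minimality. If $[u]\notin I(t)$, then (5) for the letter $t^{-1}$ gives
$$\|w_0\|=\|\hat t^{-1}u\|\ge2\|u\|\ge2\|w_0\|,$$
a contradiction. So $[u]\in I(t)$. The elements $h_m''=h_m'\hat t^{-1}\to\infty$ have last letter $t'$. By (a), a limit $T''$ of $h_m''/\|h_m''\|$ has kernel in $I(t'^{-1})$, which is disjoint from $I(t)$ because $t'^{-1}\ne t$. So $T''u\ne0$. As $h_m''u=h_m'w_0$ and $\|h_m''\|/\|h_m'\|$ stays between positive constants, $T_0w_0$ is a positive multiple of $T''u$, so it is nonzero.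

*Proof of (d): no nontrivial element fixes a form.* Let $1\ne\gamma\in\Gamma$. It has infinite order. An integer trace with $|\mathrm{tr}\,\gamma|<2$ would make the eigenvalues distinct roots of unity and the order finite. If $|\mathrm{tr}\,\gamma|=2$, then $\gamma w=\pm w$ for some $w\in\mathbb Z^2\setminus0$. So $\gamma^{2m}w=w$ for all $m$, and a limit $T$ of $\gamma^{2m}/\|\gamma^{2m}\|$ has $Tw=0$, contradicting (c). So $\gamma$ is hyperbolic, with eigenvalues $\lambda_\gamma^{\pm1}$, $|\lambda_\gamma|>1$. On $V_k$ its eigenvalues are $\lambda_\gamma^{k-2j}$, $0\le j\le k$, and none is $1$, as $k$ is odd. Thus $\gamma x\ne x$. If $\|h_mx\|\not\to\infty$, then infinitely many distinct $h_m$ send $x$ into a bounded set of integral vectors, so two distinct ones give the same vector, contradicting the triviality of the stabilizer of $x$.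

*Proof of (e): the shape of the limit.* Pass to a subsequence with $T,L,\eta$ as above. Let $\mu$ be the multiplicity of $\eta$ as a root of $x$, and suppose $\mu\ge\frac{k+1}2$. Then $\eta$ is algebraic. By (c) it is irrational, so its minimal form over $\mathbb Q$ has degree at least $2$. This form is irreducible, so $\eta$ is a simple root of it. Dividing $x$ by it repeatedly, we see that its $\mu$-th power divides $x$, so $2\mu\le k$, a contradiction. Hence $\mu\le\frac{k-1}2$.

Let $p_1,\dots,p_k\in\mathbb P^1(\mathbb C)$ be the roots of $x$ with multiplicity. The roots of $h_mx$ are the $h_mp_j$. The $k-\mu$ of them with $p_j\ne\eta$ tend to $L$ by (7), and $L\in I(s)$ by (a). On a further subsequence $h_m\eta\to M\in\bigcup I(s')$ by (b). The map from $k$-tuples of points to forms up to scalars is continuous, so $h_mx/\|h_mx\|$ converges, on a subsequence, to a multiple of $\ell_L^{k-\mu}\ell_M^\mu$. (If $\mu=0$, any $M$ in the arcs will do.) $\square$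

## The median in the tree and the end of the proof of Theorem 1

Let $d=k+1$ and let $\Delta\cong\Gamma$ be the image of $\Gamma$ in $\mathrm{GL}(V_k)=\mathrm{GL}(k+1,\mathbb Z)$. We show that $\Delta$ is $3$-good. Then Lemma 5 proves Theorem 1.

**Two terms.** If $g_1x_1+g_2x_2=0$, then $g_2^{-1}g_1x_1=-x_2$ with $g_2^{-1}g_1\to\infty$, contradicting (d).

**Three terms: recentering.** Let $\sum_{i=1}^3g_ix_i=0$ with $x_i\ne0$ and $g_i^{-1}g_j\to\infty$. The Cayley graph of $\Gamma$, with edges joining $g$ and $g\hat s$, is a tree, and any three vertices have a *median*: the unique vertex on all three geodesics between them. For example, the median of $\hat a$, $\hat a\hat b$, $\hat a\hat b^{-1}$ is $\hat a$. Let $v=v^{(m)}$ be the median of $g_1,g_2,g_3$ and $h_i=v^{-1}g_i$. Since $v$ lies on the geodesic from $g_i$ to $g_j$, the product $h_i^{-1}\cdot h_j$ is reduced as written, so nontrivial $h_i,h_j$ $(i\ne j)$ have different first letters. Moreover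
$$\sum_{i=1}^3h_ix_i=0,\qquad h_i^{-1}h_j=g_i^{-1}g_j\to\infty .$$
On a subsequence each $h_i$ is constant, or tends to $\infty$ with constant first letter $s_i$ and as in (e). At most one is constant, because $h_i^{-1}h_j\to\infty$.

**Three terms: the limit.** Put $\rho_m=\max_i\|h_ix_i\|$, which tends to $\infty$ by (d). Divide the relation by $\rho_m$ and pass to the limit on a subsequence. A constant $h_i$ contributes $0$. We get
$$\sum c_iy_i=0,\qquad c_i\in[0,1],\quad\max c_i=1,$$
the sum being over the two or three $i$ with $h_i\to\infty$. For these $i$ we have $y_i\propto\ell_{L_i}^{k-\mu_i}\ell_{M_i}^{\mu_i}$ as in (e), with $L_i\in I(s_i)$ and the letters $s_i$ distinct. By (3), or the remark after it if there are only two such $i$, these $y_i$ are linearly independent. This is a contradiction. For $k=3$ we have $d=4$ and every large $N$ was allowed. $\blacksquare$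

## Units of a division algebra and a free group acting on all Grassmannians

We turn to Theorem 2, and so to longer relations. Let $D$ be a central division algebra over $\mathbb Q$ of degree $n\geq 2$ with $D\otimes\mathbb R\cong M_n(\mathbb R)$. For example, take the class with local invariants $\frac1n,-\frac1n$ at two primes and $0$ elsewhere. It exists and has index $n$ by the Albert–Brauer–Hasse–Noether theory (Reiner, *Maximal Orders*, §32). Let $\mathcal O\subset D$ be an order and $\mathcal O^1\subset\mathrm{SL}_n(\mathbb R)$ its group of elements of reduced norm $1$. It acts on $\mathcal O\cong\mathbb Z^{n^2}$ faithfully by left multiplication. Every nonzero $x\in\mathcal O$ is invertible in $D$, hence lies in $\mathrm{GL}_n(\mathbb R)$.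

A small example with $n=2$: let $D$ have basis $1,i,j,ij$ with $i^2=-1$, $j^2=3$, $ij=-ji$. The reduced norm of $x+yi+zj+w\,ij$ is $x^2+y^2-3z^2-3w^2$. If it vanishes for integers $x,y,z,w$, then $3\mid x^2+y^2$ forces $3\mid x,y$, then $3\mid z^2+w^2$ forces $3\mid z,w$, and descent gives $x=y=z=w=0$. So $D$ is a division algebra. Over $\mathbb R$ we have $(j-\sqrt3)(j+\sqrt3)=0$, so $D\otimes\mathbb R\cong M_2(\mathbb R)$. In the order with the same basis, $2+j$ has reduced norm $1$ and reduced characteristic polynomial $t^2-4t+1$, with roots $2\pm\sqrt3$.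

Why this module? A relation $\sum g_ix_i=0$ in $M_n(\mathbb R)$ can be applied to a vector $u\in\mathbb R^n$, giving $\sum g_iw_i=0$ with $w_i=x_iu$. As the $x_i$ are invertible, we can put all $w_i$ in general position by the choice of $u$. So we want: *for $s\le n$ and generic $w_i$, the vectors $g_1w_1,\dots,g_sw_s$ are eventually independent.* The leading-term argument with a single center $v$ does not give this for $s\ge4$. If $g_1,g_2$ branch at one place of the tree, $g_3,g_4$ at another, and the two places move apart, then from any $v$ two of the four points are seen, along a subsequence, in the same limiting direction, and their normalized leading terms become parallel. What survives is the plane that they span. So we shall follow limits of spans of every dimension, and work on all Grassmannians.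

**Step 1: the element $a$.** This step and the next produce the two generators; $a$ and $b$ now denote new elements. The group $\mathcal O^1$ is a lattice in $\mathrm{SL}_n(\mathbb R)$ (Borel–Harish-Chandra), hence Zariski dense (Borel density). A Zariski-dense subgroup of $\mathrm{SL}_n(\mathbb R)$ contains an element with $n$ eigenvalues of distinct moduli (Benoist–Labourie, Invent. Math. 111 (1993), 285–308; Prasad, Quart. J. Math. Oxford 45 (1994), 541–545). Let $a\in\mathcal O^1$ be such an element. Its eigenvalues are real, since non-real ones come in conjugate pairs of equal modulus. For $s$ conjugate to $a^{\pm1}$ let $F^j(s)$ be the span of the eigenvectors for the $j$ eigenvalues of largest modulus. Then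
$$F^j(s)\oplus F^{n-j}(s^{-1})=\mathbb R^n.\tag{8}$$

**Step 2: the element $b$.** We choose $h\in\mathcal O^1$ so that, with $b=hah^{-1}$ and letters $s\in\{a,a^{-1},b,b^{-1}\}$,
$$\text{for all integers }j_s\ge0\text{ with }\sum_sj_s\le n,\ \text{the sum }\sum_sF^{j_s}(s)\text{ is direct.}\tag{9}$$
Such $h$ exists. It suffices to treat $\sum j_s=n$, by enlarging one $j_s$. In an eigenbasis of $a$, $A=F^{j_a}(a)+F^{j_{a^{-1}}}(a^{-1})$ is a direct sum and a coordinate subspace. The $b$-part is $hB$ with $B=F^{j_b}(a)+F^{j_{b^{-1}}}(a^{-1})$, also a direct sum and a coordinate subspace, and $\dim A+\dim B=n$. The condition $A\cap hB=0$ is the non-vanishing of a determinant, hence Zariski-open in $h\in\mathrm{SL}_n$. It is nonempty, since a signed permutation matrix carries $B$ to the coordinate complement of $A$. As $\mathrm{SL}_n$ is irreducible and $\mathcal O^1$ is Zariski dense, finitely many such conditions hold simultaneously for some $h\in\mathcal O^1$.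

**Step 3: neighborhoods.** By openness of (9), choose compact neighborhoods $U_j(s)\subset\mathrm{Gr}_j(\mathbb R^n)$ of $F^j(s)$, $1\le j\le n-1$, such that
$$\text{whenever }\sum_sj_s\le n,\ 0\le j_s\le n-1,\ E_s\in U_{j_s}(s)\ (E_s=0\text{ if }j_s=0),\ \text{the sum }\sum_sE_s\text{ is direct.}\tag{10}$$
For $1\le j\le n-1$ let $K_j(s)$ be the set of all $\bigoplus_{t\ne s^{-1}}E_t$ with $E_t\in U_{j_t}(t)$ (and $E_t=0$ if $j_t=0$), $\sum_{t\ne s^{-1}}j_t=j$. It is compact, as a finite union of continuous images of compact sets. In particular $U_j(t)\subset K_j(s)$ for $t\ne s^{-1}$.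

**Step 4: the exponent $N$.** We claim that for $N$ large, writing $\hat s=s^N$, for all $s$ and $j$
$$\hat sK_j(s)\subset U_j(s),\quad\text{and }\hat s\text{ is }\tfrac12\text{-Lipschitz on }K_j(s),\tag{11}$$
for a fixed smooth metric on $\mathrm{Gr}_j$. By (10) the elements of $K_j(s)$ are transverse to $F^{n-j}(s^{-1})\in U_{n-j}(s^{-1})$. So $K_j(s)$ is a compact subset of the chart
$$\{E\in\mathrm{Gr}_j:E\cap F^{n-j}(s^{-1})=0\}\cong\mathrm{Hom}\big(F^j(s),F^{n-j}(s^{-1})\big),$$
where $\varphi$ corresponds to its graph $\{v+\varphi v\}$. Both subspaces are $s$-invariant, so $s^N$ acts on the chart by the linear map $\varphi\mapsto s^N\varphi s^{-N}$. It is diagonalizable, and its eigenvalues are $N$-th powers of ratios of modulus $<1$. So its norm tends to $0$ as $N\to\infty$. The point $\varphi=0$ is $F^j(s)$, so $s^NK_j(s)$ shrinks into $U_j(s)$. All the sets $K_j(s)$ and $s^NK_j(s)$, $N\ge1$, lie in one compact part of the chart. There the chart map and its inverse, which are smooth, are Lipschitz with some constant $C$, because a locally Lipschitz map is Lipschitz on compact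 sets. So $s^N$ is Lipschitz on $K_j(s)$ with constant at most $C^2$ times a norm that tends to $0$. This proves (11). Fix such an $N$.

**Step 5: freeness.** Let $\Gamma=\langle a^N,b^N\rangle$. By (11), $\hat sU_j(t)\subset U_j(s)$ for $t\ne s^{-1}$. The four sets $U_1(s)$ are disjoint by (10). A nonempty reduced word $\hat s_1\cdots\hat s_l$ maps $U_1(t)$, $t\ne s_l^{-1}$, into $U_1(s_1)$. Choosing also $t\ne s_1$ shows that it is $\ne1$. So $\Gamma$ is free on $a^N,b^N$.

## Subspaces attached to infinite words

Let $\partial\Gamma$ be the set of infinite reduced words. A sequence in $\Gamma\cup\partial\Gamma$ converges to $\eta\in\partial\Gamma$ if, for each $l$, its first $l$ letters eventually agree with those of $\eta$. By a diagonal argument every sequence in $\Gamma$ has a subsequence that is constant or converges to a point of $\partial\Gamma$. Left multiplication by a fixed element changes only boundedly many initial letters, so it acts continuously. If $k_m\to\eta$, then prefixes of $k_m$ whose lengths tend to $\infty$ also converge to $\eta$.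

**Definition.** For $\eta=s_1s_2\dots\in\partial\Gamma$ and $1\le j\le n-1$ the compact sets $\hat s_1\cdots\hat s_l\,U_j(s_{l+1})$ are nested, since $\hat s_lU_j(s_{l+1})\subset U_j(s_l)$, and have diameter at most $2^{-l}\,\mathrm{diam}\,\mathrm{Gr}_j$ by (11). Let $F^j(\eta)$ be their common point. Put $F^0(\eta)=0$ and $F^n(\eta)=\mathbb R^n$.

For example, $F^j(aaa\dots)=F^j(a)$, because $F^j(a)\in U_j(a)$ is fixed by $\hat a$ and so lies in every $\hat a^lU_j(a)$. By construction $F^j(\eta)\in U_j(s_1)$ for $1\le j\le n-1$. Also
$$F^j(\gamma\eta)=\gamma F^j(\eta)\qquad(\gamma\in\Gamma).\tag{12}$$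
It suffices to take $\gamma=\hat s$. If $s\ne s_1^{-1}$, this is clear from the definition, as the word $s\,s_1s_2\dots$ is reduced. If $s=s_1^{-1}$, apply this case to $\hat s_1$ and $\hat s\eta=s_2s_3\dots$.

**Lemma 9 (direct sums).** For distinct $\xi_1,\dots,\xi_q\in\partial\Gamma$ and integers $c_i\ge1$ with $\sum c_i\le n$, the sum $\sum F^{c_i}(\xi_i)$ is direct.

*Proof.* **Step 1: points with a common first letter.** Claim: if all $\xi_i$ begin with the letter $s$ and $c=\sum c_i\le n$, then $E=\sum F^{c_i}(\xi_i)$ is a direct sum, and $E\in U_c(s)$ if $c\le n-1$. For $q=1$ this is clear. Let $q\ge2$. We use induction on $q$, and for given $q$ on the finite length of the common prefix of the $\xi_i$. The points $\xi_i'=\hat s^{-1}\xi_i$ are distinct and begin with letters $t\ne s^{-1}$. Group them by first letter, and let $E_t'$ be the sum of the $F^{c_i}(\xi_i')$ and $c_t$ the sum of the $c_i$ over group $t$. Each group has fewer than $q$ points, or it is the only group and has a shorter common prefix. So the claim holds for each group by induction. By (12), $E=\hat s\sum_tE_t'$.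 If at least two letters $t$ occur, then each $c_t\le n-1$ and the sum over $t$ is direct by (10). If only one occurs, there is nothing to check. If $c\le n-1$, then $\sum_tE_t'\in K_c(s)$, so $E\in U_c(s)$ by (11).

**Step 2: all points.** Group the $\xi_i$ by first letter. If only one letter occurs, use the claim. If at least two occur, each group has total weight at most $n-1$, so its sum is direct and lies in $U_{c_s}(s)$ by the claim. The sum over $s$ is direct by (10). $\square$

**Lemma 10 (convergence).** Let $k_m\in\Gamma$, $k_m\to\eta\in\partial\Gamma$, $k_m^{-1}\to\zeta\in\partial\Gamma$. If $E_m\to E$ in $\mathrm{Gr}_j$, $1\le j\le n$, and $E\cap F^{n-j}(\zeta)=0$, then $k_mE_m\to F^j(\eta)$.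

*Proof.* For $j=n$ it is trivial. Let $1\le j\le n-1$. It suffices to treat a subsequence on which $\wedge^jk_m/\|\wedge^jk_m\|\to T\ne0$ (operator norms).

**Step 1: $\operatorname{im}T=\wedge^jF^j(\eta)$.** As $k_m^{-1}$ converges in $\partial\Gamma$, the last letter $t_0$ of $k_m$ is constant for large $m$. Let $t\ne t_0^{-1}$ and $\eta=s_1s_2\dots$. For $E'\in U_j(t)$ and each $l$, (11) gives $k_mE'\in\hat s_1\cdots\hat s_l\,U_j(s_{l+1})$ for $m$ large. So $k_mE'\to F^j(\eta)$, and therefore $T\omega_{E'}\in\wedge^jF^j(\eta)$ for $\omega_{E'}\in\wedge^jE'$. The $\omega_{E'}$ with $E'\in\operatorname{int}U_j(t)$ span $\wedge^j\mathbb R^n$: a linear functional vanishing on them gives, via $v_1\wedge\dots\wedge v_j$, a polynomial in $(v_1,\dots,v_j)$ that vanishes on a nonempty open set. Hence it vanishes identically, and the functional is $0$. So $\operatorname{im}T\subset\wedge^jF^j(\eta)$. The right side is a line and $T\ne0$, so they are equal.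

**Step 2: the dual limit.** As $\det k_m=1$, for $\omega\in\wedge^j\mathbb R^n$ and $\omega'\in\wedge^{n-j}\mathbb R^n$ we have $(k_m\omega)\wedge\omega'=\omega\wedge(k_m^{-1}\omega')$. Also $\|\wedge^{n-j}k_m^{-1}\|=\|\wedge^jk_m\|$, because both are the product of the $j$ largest singular values of $k_m$: the first is the inverse of the product of the $n-j$ smallest ones, and the product of all is $1$. The wedge pairing is perfect, so $\wedge^{n-j}k_m^{-1}/\|\wedge^{n-j}k_m^{-1}\|$ converges to some $T'\ne0$ with
$$T\omega\wedge\omega'=\omega\wedge T'\omega'.$$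
By Step 1 applied to $k_m^{-1}$, $\operatorname{im}T'=\wedge^{n-j}F^{n-j}(\zeta)$.

**Step 3: conclusion.** Let $0\ne\omega_E\in\wedge^jE$. As $E\cap F^{n-j}(\zeta)=0$, we have $\omega_E\wedge T'\omega'\ne0$ for some $\omega'$. So $T\omega_E\ne0$. Choosing $\omega_m\in\wedge^jE_m$ with $\omega_m\to\omega_E$, we get $\wedge^jk_m\,\omega_m/\|\wedge^jk_m\|\to T\omega_E\ne0$. So $k_mE_m$ converges to the subspace with line $\mathbb RT\omega_E=\wedge^jF^j(\eta)$, which is $F^j(\eta)$. $\square$

## Spans of generic vectors seen from an observer

**Definition.** *Data of size $r$* $(1\le r\le n)$ are sequences $o=o^{(m)}$ and $g_i=g_i^{(m)}$ $(1\le i\le r)$ in $\Gamma$ with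
$$o^{-1}g_i\to\theta_i,\qquad g_i^{-1}o\to\zeta_i,\qquad g_i^{-1}g_j\to\eta_{ij}\ (i\ne j),$$
all limits in $\partial\Gamma$. We call $o$ the observer. Put $\Xi_i=\{\zeta_i\}\cup\{\eta_{ij}:j\ne i\}$. Vectors $w_1,\dots,w_r\in\mathbb R^n$ are *generic* if for every $i$, $w_i$ lies in none of the finitely many subspaces $\bigoplus_{\xi\in\Xi_i}F^{c_\xi}(\xi)$ with $c_\xi\ge0$, $\sum c_\xi\le n-1$. These are direct by Lemma 9 and proper, and include the subspace $0$, so $w_i\ne0$.

For $n=2$, genericity says that $w_i\ne0$ avoids the lines $F^1(\xi)$, $\xi\in\Xi_i$.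

**Lemma 11.** For generic $w_i$ and $m$ large, $g_1w_1,\dots,g_rw_r$ are linearly independent, and
$$o^{-1}\mathrm{span}(g_1w_1,\dots,g_rw_r)\to\bigoplus_\theta F^{c_\theta}(\theta),\qquad c_\theta=\#\{i:\theta_i=\theta\}.$$

For instance, if $r=2$ and $\theta_1=\theta_2=\theta$, the lines spanned by $o^{-1}g_1w_1$ and $o^{-1}g_2w_2$ both tend to $F^1(\theta)$, while the plane spanned by both tends to $F^2(\theta)$.

*Proof.* Induction on $r$. It suffices to show that every subsequence has a further subsequence with the asserted property. For $r=1$ we have $w_1\notin F^{n-1}(\zeta_1)$, and Lemma 10 with $k_m=o^{-1}g_1$ and $j=1$ applies. Let $r\ge2$.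

**Case 1: the $\theta_i$ are not all equal.** The aim is to treat each cluster $\{i:\theta_i=\theta\}$ separately. Each has fewer than $r$ elements, and its sets $\Xi_i$ are subsets of the original ones, so the induction hypothesis applies: its span, moved by $o^{-1}$, tends to $F^{c_\theta}(\theta)$. These limits form a direct sum by Lemma 9, as $\sum c_\theta=r\le n$. So the spans of the clusters are eventually independent, and their sum converges to the direct sum.

**Case 2: all $\theta_i=\theta$.** The aim is to move the observer to the place where the $g_i$ separate. Let $o^{-1}v$ be the longest common prefix of the reduced words $o^{-1}g_1,\dots,o^{-1}g_r$. Its length tends to $\infty$, so $o^{-1}v\to\theta$. On a subsequence $v^{-1}o\to\zeta'\in\partial\Gamma$. The concatenation $(o^{-1}v)(v^{-1}g_i)$ is reduced, so the first letters of $v^{-1}o$ and of $v^{-1}g_i$ (if nontrivial) differ. On a further subsequence each $v^{-1}g_i$ is constant or converges in $\partial\Gamma$.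

**Case 2a: $v^{-1}g_i\to\theta_i'\in\partial\Gamma$ for all $i$.** By maximality of the prefix, the $\theta_i'$ do not all have the same first letter. Also $\zeta'\ne\theta_i'$ for all $i$, as their first letters differ. Since $(g_i^{-1}v)(v^{-1}o)$ is reduced, $g_i^{-1}v$ is a prefix of $g_i^{-1}o$ of length tending to $\infty$, so $g_i^{-1}v\to\zeta_i$. Thus the sets $\Xi_i$ for the observer $v$ are the same as for $o$, and Case 1 applies with $v$ in place of $o$: $v^{-1}\mathrm{span}(g_iw_i)$ eventually has dimension $r$ and converges to $Q=\bigoplus F^{c}(\theta')$, $\dim Q=r$. By Lemma 9, $Q\cap F^{n-r}(\zeta')=0$. Lemma 10 with $k_m=o^{-1}v\to\theta$, $k_m^{-1}\to\zeta'$ and $j=r$ gives $o^{-1}\mathrm{span}(g_iw_i)\to F^r(\theta)$.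

**Case 2b: some $v^{-1}g_i$ is constant**, say $v^{-1}g_1=\gamma$. Now $g_1$ itself serves as observer for the others. For $j\ge2$, $v^{-1}g_j=\gamma g_1^{-1}g_j\to\gamma\eta_{1j}=:\theta_j'\in\partial\Gamma$, and $\zeta_1=\lim\gamma^{-1}v^{-1}o=\gamma^{-1}\zeta'$. First letters show $\zeta'\ne\theta_j'$, so $\zeta_1\ne\eta_{1j}$ for $j\ge2$. Apply the induction hypothesis to the observer $g_1$ and the points $g_2,\dots,g_r$. The sets $\{\eta_{j1}\}\cup\{\eta_{jl}:l\ne 1,j\}$ are subsets of the original $\Xi_j$, so the $w_j$ are generic. Hence $g_1^{-1}\mathrm{span}(g_jw_j:j\ge2)$ eventually has dimension $r-1$ and converges to $Q'=\bigoplus F^c(\eta)$ over $\eta\in\{\eta_{1j}\}$, $\dim Q'=r-1$. By Lemma 9, $Q'\oplus F^{n-r}(\zeta_1)$ is direct, of dimension $n-1$. It is one of the subspaces in the genericity condition for $w_1$, so it does not contain $w_1$. Hence $g_1^{-1}\mathrm{span}(g_iw_i:i\ge1)$ eventually has dimension $r$ and converges to $Q=Q'\oplus\mathbb Rw_1$, with $Q\cap F^{n-r}(\zeta_1)=0$. Lemma 10 with $k_m=o^{-1}g_1\to\theta$, $k_m^{-1}\to\zeta_1$ and $j=r$ gives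 $o^{-1}\mathrm{span}(g_iw_i)\to F^r(\theta)$. $\square$

## Order exactly $n$ in dimension $n^2$

*Proof of Theorem 2.* Let $\Delta\cong\Gamma$ be the image of $\Gamma$ in $\mathrm{GL}(n^2,\mathbb Z)$, acting on $\mathcal O\cong\mathbb Z^{n^2}$ by left multiplication.

**Mixing of order $n$.** We show that $\Delta$ is $n$-good. Suppose $\sum_{i=1}^sg_ix_i=0$ for all $m$, with $2\le s\le n$, $0\ne x_i\in\mathcal O$ and $g_i^{-1}g_j\to\infty$. On a subsequence $g_i^{-1}g_j\to\eta_{ij}\in\partial\Gamma$ for all $i\ne j$. The $x_i$ are invertible in $M_n(\mathbb R)$, so each condition "$x_iu$ lies in a given proper subspace" describes a proper subspace of vectors $u$. Finitely many proper subspaces do not cover $\mathbb R^n$. So there is $u\in\mathbb R^n$ such that for each $i$ the vector $w_i=x_iu$ avoids all the proper subspaces $\bigoplus_{\xi\in\{\eta_{ij}:j\ne i\}}F^{c_\xi}(\xi)$, $\sum c_\xi\le n-1$.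

Apply Lemma 11 with observer $o=g_1$ and points $g_2,\dots,g_s$, so that $\theta_j=\eta_{1j}$ and $\zeta_j=\eta_{j1}$. For large $m$ the vectors $g_2w_2,\dots,g_sw_s$ are independent and
$$g_1^{-1}\mathrm{span}(g_jw_j:j\ge2)\to Q'=\bigoplus F^c(\eta)\ \text{ over }\eta\in\{\eta_{1j}\},\qquad\dim Q'=s-1\le n-1 .$$
Since $w_1\notin Q'$, the vectors $g_1x_1u,\dots,g_sx_su$ are linearly independent for large $m$. This contradicts $\sum g_ix_iu=0$. So $\Delta$ is $n$-good, and Lemma 5 applies.

**Not of order $n+1$.** Take non-commuting $g,h\in\Gamma$ and repeat the proof of Theorem 3 with the reduced characteristic polynomial $\sum_{j=0}^nc_jX^j$ of $g\in\Gamma\subset\mathcal O^1$. It is monic of degree $n$ with integer coefficients and constant term $\pm1$, annihilates $g$, and is invariant under conjugation. So $\sum_{j=0}^nu_m^j(c_jx)=0$ with $u_m=h^mgh^{-m}$ and any fixed $0\ne x\in\mathcal O$. This is a forbidden relation with at least two and at most $n+1$ terms. $\blacksquare$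

## Which dimensions occur

*Proof of Corollary 4.* **Additivity.** Let $d_1,d_2\in\mathcal D_r$. By Lemma 5 and the remark after it there are injective $\rho_i:F_2\to\mathrm{GL}(d_i,\mathbb Z)$ $(i=1,2)$ with $r$-good image, where $F_2$ is the free group of rank $2$. Then $\rho_1\oplus\rho_2$ is injective. Suppose $\sum_j(\rho_1\oplus\rho_2)(g_j)(x_j,x_j')=0$ with at most $r$ terms, $g_i^{-1}g_j\to\infty$ and nonzero $(x_j,x_j')$. One of the tuples $(x_j)$, $(x_j')$ is not identically zero. In that component, drop the zero terms. A relation with a single nonzero term is impossible, so a relation of the forbidden kind remains, a contradiction. So the image is $r$-good and $d_1+d_2\in\mathcal D_r$.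

**Monotonicity and small dimensions.** Mixing of order $r$ implies mixing of every order $r'$ with $2\le r'\le r$ for an infinite group: set $B_i=\mathbb T^d$ for the extra indices and choose the extra $\gamma_i$ far away. If $d<r$, mixing of order $r$ would imply mixing of order $d+1\le r$, contradicting Theorem 3. So $\mathcal D_r$ contains no $d<r$. In particular $1,2\notin\mathcal D_3$.

**Squares and large dimensions.** For $n\ge r$, Theorem 2 gives $n^2\in\mathcal D_n\subset\mathcal D_r$. Two consecutive squares are coprime, so by additivity all large $d$ lie in $\mathcal D_r$.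

**The case $r=3$.** By Theorem 1, $\mathcal D_3$ contains all even $d\ge4$. It contains $9$ by Theorem 2, hence by additivity all odd $d=9+(\text{even}\ge4)\ge13$. So $\mathcal D_3\supset\{4,6,8,9,10\}\cup\{d\ge12\}$. $\blacksquare$
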